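\title{Infinitely many measures of maximal entropy for $C^r$ surface diffeomorphisms near the finiteness threshold}

\begin{abstract}
It is known that a $C^r$ diffeomorphism $f$ of a closed surface, $1<r<\infty$, has finitely many ergodic measures of maximal entropy when its topological entropy exceeds $\lambda_{\min}(f)/r$, where $\lambda_{\min}(f)$ is the smaller of the exponential growth rates of $\|Df^n\|$ and $\|Df^{-n}\|$. We show that the constant $1/r$ cannot be lowered. For every $c<1/r$ and every connected closed surface we construct a $C^r$ diffeomorphism with $h_{\mathrm{top}}(f)=c\,\lambda_{\min}(f)>0$ and infinitely many ergodic measures of maximal entropy. The map is a perturbation of the time-one map of a flow with a homoclinic loop. It has a sequence of trapping regions of return time $k$, each containing a horseshoe with $2^k$ branches, and every measure that avoids these regions has top Lyapunov exponent below $\log 2$ or is a Dirac mass.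
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed surface, that is, a compact two-dimensional $C^\infty$ Riemannian manifold without boundary, and let $f\colon M\to M$ be a $C^r$ diffeomorphism with $1<r<\infty$. For non-integer $r=m+\alpha$, $0<\alpha<1$, the class $C^r$ consists of the $C^m$ maps with $\alpha$-H\"older derivatives of order $m$. We write $h(f,\nu)$ for the metric entropy of an $f$-invariant Borel probability measure $\nu$ and $h_{\mathrm{top}}(f)$ for the topological entropy. By the variational principle, $h_{\mathrm{top}}(f)$ is the supremum of $h(f,\nu)$ over all invariant $\nu$, and also over the ergodic ones. A \emph{measure of maximal entropy} (m.m.e.) is an invariant $\nu$ with $h(f,\nu)=h_{\mathrm{top}}(f)$. Put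
\[
\lambda^+(f)=\lim_{n\to\infty}\frac1n\log\max_{z\in M}\|D_zf^n\|,\qquad
\lambda_{\min}(f)=\min\bigl(\lambda^+(f),\lambda^+(f^{-1})\bigr).
\]
The limit exists because the maximum is submultiplicative in $n$, and it does not depend on the Riemannian metric. It is the fastest exponential rate at which the iterates of $f$ stretch a tangent vector.

It is known that $f$ has at most finitely many ergodic m.m.e.'s if $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r$. The following conjecture from \cite{BCS} says that this threshold is essentially sharp.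

\begin{quote}
\textbf{Conjecture.} \emph{For every $\varepsilon>0$ and every $1<r<\infty$ there is a $C^r$ surface diffeomorphism $f$ with $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r-\varepsilon$ and infinitely many ergodic m.m.e.'s.}
\end{quote}

Taken literally, the statement is satisfied by the identity map, for which $h_{\mathrm{top}}=\lambda_{\min}=0$ and every Dirac mass is an ergodic m.m.e. To exclude this example, and maps with very small $\lambda_{\min}$, we require $h_{\mathrm{top}}(f)>0$ and read the inequality as $h_{\mathrm{top}}(f)>(1-\varepsilon)\lambda_{\min}(f)/r$. We prove the conjecture in this form.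

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a connected closed surface, $1<r<\infty$, $0<c<1/r$ and $\lambda=(\log 2)/c$. There is a $C^r$ diffeomorphism $f$ of $\Sigma$ with the following properties.
\begin{enumerate}
\item[(a)] $\lambda_{\min}(f)=\lambda^+(f)=\lambda<\lambda^+(f^{-1})$ and $h_{\mathrm{top}}(f)=\log 2=c\,\lambda_{\min}(f)$.
\item[(b)] The ergodic m.m.e.'s of $f$ are exactly the terms of a sequence $(\nu_k)_{k\in\mathcal K}$ of pairwise distinct measures, indexed by an infinite set $\mathcal K$ of integers, and $\nu_k\to\delta_p$ weakly as $k\to\infty$ for a saddle fixed point $p$.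
\item[(c)] There is $\gamma>0$ such that every ergodic measure which charges none of the trapping sets $D_k$, $k\in\mathcal K$, constructed in Section~\ref{sec:horseshoes}, has entropy at most $(1-\gamma)h_{\mathrm{top}}(f)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds, with $h_{\mathrm{top}}(f)>0$ and with both readings of the inequality.
\end{corollary}

\begin{proof}
Take $0<\delta<\varepsilon$ and $c=1/((1+\delta)r)$ in Theorem~\ref{thm:main}. Then $h_{\mathrm{top}}(f)=\frac1{1+\delta}\,\lambda_{\min}(f)/r>(1-\varepsilon)\lambda_{\min}(f)/r$, and $\lambda_{\min}(f)/r-h_{\mathrm{top}}(f)=\delta\log2<\varepsilon$.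
\end{proof}

\subsection*{Why $\lambda/r$}
Suppose that $f_0$ has a saddle fixed point $p$ with unstable eigenvalue $e^\lambda$, and that a branch of the unstable manifold of $p$ coincides with a branch of the stable manifold. Perturb $f_0$ so that a piece of this loop is pushed off the stable manifold onto the graph of a function that oscillates $N$ times at height about $e^{-\lambda k}$. About $k$ iterations near $p$ stretch the oscillations by the factor $e^{\lambda k}$, and the loop carries them back to the place where they were created. One expects a horseshoe with $N$ branches and return time $k$, whose entropy is $(\log N)/k$. The function $e^{-\lambda k}\sin(N\xi)$ has $C^r$ norm of order $e^{-\lambda k}N^r$. If $(\log N)/k=c\lambda$ with $c<1/r$, these norms decay exponentially in $k$, and the perturbations for infinitely many $k$ can be added. So below $\lambda/r$ there is room for infinitely many horseshoes of the same entropy at smaller and smaller scales, and one would guess that the conjecture is true.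

The difficulty is that the common entropy of the horseshoes has to be the topological entropy of $f$. Orbits that travel from one horseshoe to another and back spoil this: a graph with two vertices, $N$ loops at each vertex and one edge in each direction between them has adjacency matrix with largest eigenvalue $N+1$, so its paths have entropy $\log(N+1)>\log N$. We therefore need two further properties. Each horseshoe must lie in a region that orbits cannot leave and in which the entropy can be computed exactly. And the measures that avoid these regions must have small entropy, although their orbits may still cross the places where the perturbation oscillates.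

\subsection*{Outline}
Section~\ref{sec:model} explains the construction on a one-dimensional model, and Section~\ref{sec:tools} recalls the facts from ergodic theory that we use. The map $f$ is built on the sphere in Sections~\ref{sec:flow} and~\ref{sec:perturbation}, and its return map along the loop is computed in Section~\ref{sec:return}. Sections~\ref{sec:horseshoes} and~\ref{sec:rest} treat the trapped and the untrapped measures. Section~\ref{sec:proof} completes the proof and passes to arbitrary surfaces.

\section{A one-dimensional model}\label{sec:model}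

Consider the linear saddle $(x,y)\mapsto(e^{-\mu}x,e^{\lambda}y)$ with $\mu=\rho\lambda$ and $\rho$ large. Write points just above the positive $x$-axis as $x=e^{-\mu\xi}$, $y=e^{-\lambda\eta}$, with a \emph{phase} $\xi\in(0,1]$ and a large \emph{depth} $\eta$. We shall build the loop so that such a point returns after $n=\lfloor\eta\rfloor+1$ iterations, with phase $\xi'=n-\eta$ and with a $y$-coordinate $\hat y$ comparable to $y^\rho$. The perturbation then adds $\phi(\xi')=e^{-\lambda H(\xi')}$ to $\hat y$. In the model we neglect $\hat y$. The new depth is $\eta'=H(\xi')$, and the phases follow the interval map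
\[
\xi\longmapsto \lfloor H(\xi)\rfloor+1-H(\xi),\qquad\text{with return time } \lfloor H(\xi)\rfloor+1 .
\]
Any map $g$ of an interval $I\subset(0,1)$ into itself, with any constant return time $k$, is realized by putting $H=k-g$ on $I$. This is the source of trapping. It remains to choose $g$ so that its entropy is exactly $\log N$ and stays so when the neglected term is put back.

Fix a smooth function $Z'\colon[0,1]\to[0,\frac34]$ that vanishes on $[0,\frac18]$ and near $1$, equals $\frac34$ on $[\frac14,\frac34]$, and has integral $\frac1{16}$ over each of $[\frac18,\frac14]$ and $[\frac34,1]$. Let $Z$ be its primitive with $Z(0)=-\frac18$, extended to an even $2$-periodic function. Then $Z$ is $C^\infty$, nondecreasing on $[0,1]$, and $Z(\frac14)=-\frac1{16}$, $Z(\frac34)=\frac5{16}$, $Z(1)=\frac38$. For even $N$ define the \emph{zigzag} and its \emph{branches} by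
\[
G_N(u)=\begin{cases}Z(4Nu),&0\le u\le\frac14,\\ -\frac18,&\text{otherwise,}\end{cases}
\qquad B_j=\bigl\{u:\ 4Nu\in[j+\tfrac14,j+\tfrac34]\bigr\},\quad 0\le j<N .
\]
The function $G_N$ is $C^\infty$ because $Z=-\frac18$ near $0$ and near the even integer $N$. It satisfies:
\begin{enumerate}
\item[(G1)] on $B_j\subset[0,\frac14]$ the map $G_N$ is affine, with slope $\pm3N$ and image $[-\frac1{16},\frac5{16}]$;
\item[(G2)] off $\bigcup_jB_j$ the values of $G_N$ lie in $[-\frac18,-\frac1{16}]\cup[\frac5{16},\frac38]$;
\item[(G3)] $|G_N'|\le3N$, and $G_N'=0$ outside $(0,\frac14)$.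
\end{enumerate}

\begin{example}\label{ex:two}
Let $N=2$ and consider $G_2$ as a map of $[-1,1]$ into itself. The branches are $B_0=[\frac1{32},\frac3{32}]$ and $B_1=[\frac5{32},\frac7{32}]$, with slopes $6$ and $-6$, and each is mapped onto $[-\frac1{16},\frac5{16}]\supset B_0\cup B_1$. A point outside $B_0\cup B_1$ is mapped outside $[0,\frac14]$ by (G2), and then to the fixed point $-\frac18$. On the other hand, the two inverse branches map $[-\frac1{16},\frac5{16}]$ onto $B_0$ and $B_1$ and contract by $\frac16$, so every sequence of $0$'s and $1$'s is the itinerary of exactly one point. Hence an ergodic measure is either $\delta_{-1/8}$ or a measure of the one-sided full shift on two symbols, and the maximal entropy is exactly $\log2$. The folds of the zigzag, where a smooth interval map is hard to control, are sent to the sink and play no role.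
\end{example}

The same description holds for every even $N$, with entropy $\log N$. We place a rescaled copy of $G_{2^k}$ with return time $k$ on an interval $I_k$ of phases; its entropy per iteration of $f$ is $\log 2$ for every $k$. In the model, an orbit whose phase meets a zigzag is trapped in $I_k$. An orbit that is never trapped only sees the rest of $H$, and there we shall arrange $|H'|\le CH^2$: the stretching is polynomial in the return time, so the exponent is small.

The true map differs from the model in one respect. If $\hat y$ is not negligible compared with $\phi(\xi')$, an orbit can cross the $k$-th zigzag, be stretched by almost $2^k$, and escape. Section~\ref{sec:rest} shows that such a crossing forces the previous depth to lie roughly between $(1-\frac1r)k/\rho$ and $k/\rho$. If the set of the $k$ that are used is sparse, the previous turn around the loop has then met no zigzag of relevant size. It takes a fixed fraction of the time and produces little stretching, and this keeps the exponent below $\log 2$.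

\section{Entropy, recurrence and exponents}\label{sec:tools}

In this section $f$ is a $C^1$ diffeomorphism of a closed surface $M$, and \emph{measure} means $f$-invariant Borel probability measure.

\emph{Entropy.} We have $h(f^k,\nu)=k\,h(f,\nu)$ for $k\ge1$ and $h(f^{-1},\nu)=h(f,\nu)$. The map $\nu\mapsto h(f,\nu)$ is affine, and entropy is preserved by conjugacy. The full shift on $N$ symbols has topological entropy $\log N$ and exactly one m.m.e., the uniform Bernoulli measure, which is ergodic.

\emph{Recurrence.} If $\nu(A)=0$, almost every orbit avoids $A$. If $f(A)\subset A$ and $\nu$ is ergodic, then $\nu(A)\in\{0,1\}$. By Poincar\'e's theorem almost every point of a Borel set $A$ returns to $A$ infinitely often, and almost every $z$ is \emph{recurrent}: $f^{n}z\to z$ along a subsequence. A recurrent point whose orbit converges to a fixed point $z_*$ equals $z_*$. Therefore: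
\begin{equation}\label{eq:dirac}
\text{if $\nu$ is ergodic and $\nu(\{z: f^nz\to z_*\})>0$, then $\nu=\delta_{z_*}$.}
\end{equation}

\emph{Exponents.} By Kingman's subadditive ergodic theorem, $\lim_j\frac1j\log\|D_zf^j\|$ exists for $\nu$-almost every $z$. For ergodic $\nu$ it is a constant $\lambda^+(f,\nu)\le\lambda^+(f)$, the \emph{top exponent}. It is the larger of the two Lyapunov exponents $\lambda_1\ge\lambda_2$ given by Oseledets' theorem; the exponents of $f^{-1}$ are $-\lambda_2\ge-\lambda_1$. For the Dirac mass at a fixed point they are the logarithms of the moduli of the eigenvalues. Ruelle's inequality states that $h(f,\nu)\le\max(\lambda_1,0)+\max(\lambda_2,0)$.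

\begin{lemma}\label{lem:ruelle}
Every ergodic $\nu$ satisfies $h(f,\nu)\le\max(\lambda^+(f,\nu),0)$.
\end{lemma}

\begin{proof}
Let $h(f,\nu)>0$. Ruelle's inequality for $f^{-1}$ gives $-\lambda_2>0$, and then the inequality for $f$ gives $h(f,\nu)\le\max(\lambda_1,0)$.
\end{proof}

\begin{lemma}\label{lem:maxexp}
Some ergodic $\nu$ satisfies $\lambda^+(f,\nu)\ge\lambda^+(f)$.
\end{lemma}

\begin{proof}
Let $\alpha_j(z)=\log\|D_zf^j\|$ and let $L$ bound $\log\|Df\|$ and $\log\|Df^{-1}\|$, so that $|\alpha_j|\le jL$. Fix $m<n$. For $0\le j<m$, cut the time interval $[0,n]$ into an initial piece of length $j$, as many pieces of length $m$ as fit, and a remainder of length less than $m$. The chain rule bounds $\alpha_n(z)$ by $2mL$ plus the sum of $\alpha_m(f^iz)$ over the $i\le n-m$ with $i\equiv j \pmod m$. Averaging over $j$ and adding the terms with $n-m<i<n$ gives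
\[
\alpha_n(z)\le 3mL+\frac1m\sum_{i<n}\alpha_m(f^iz).
\]
Let $z_n$ maximize $\alpha_n$, and let $\nu'$ be a weak limit point of $\frac1n\sum_{i<n}\delta_{f^iz_n}$; it is invariant. Dividing by $n$ and letting $n\to\infty$ we get $\lambda^+(f)\le\int\frac1m\alpha_m\,d\nu'$ for every $m$. By dominated convergence $\lambda^+(f)\le\int\lim_m\frac1m\alpha_m\,d\nu'$. So the set where $\lim_m\frac1m\alpha_m\ge\lambda^+(f)$ has positive $\nu'$-measure, hence positive measure for some ergodic component $\nu$ of $\nu'$.
\end{proof}

\section{A flow on the sphere with an attracting figure eight}\label{sec:flow}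

Fix $r$, $c$ and $\lambda=(\log2)/c$ as in Theorem~\ref{thm:main}, so that $\lambda>r\log2>\log2$, and put
\[
\theta=1-\frac1r\in(0,1),\qquad \rho=\frac4\theta>4,\qquad \mu=\rho\lambda .
\]
The saddle will have eigenvalues $e^{-\mu}$ and $e^{\lambda}$. Since $\lambda_{\min}$ sees only the smaller of the two rates, strong contraction costs nothing. We want a flow that is exactly linear along the whole loop, so that the return map is explicit, and that has no recurrence except at its zeros. The simplest way to obtain it is to glue the ends of a neighborhood of the axes by a map that commutes with the linear flow, and then to cap off the result by sources.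

\subsection*{Gluing}
Let $X=(-\mu x,\lambda y)$ and $w(x,y)=|y|\,|x|^{1/\rho}$. The flow $(e^{-\mu s}x,e^{\lambda s}y)$ of $X$ preserves $w$. Put
\[
P=\{|x|<e^{\mu},\ |y|<e^{\lambda},\ w<e^{-3\lambda}\},\qquad P^u=P\cap\{|y|>e^{-\lambda}\},\qquad P^s=P\cap\{|x|>e^{-\mu}\}
\]
(Figure~\ref{fig:cross}). If $|x|\ge e^{-\mu}$ and $|y|\ge e^{-\lambda}$, then $w\ge e^{-2\lambda}$. Hence
\begin{equation}\label{eq:cover}
P=\bigl(P\cap\{|x|<e^{-\mu}\}\bigr)\cup\bigl(P\cap\{|y|<e^{-\lambda}\}\bigr),
\end{equation}
and in particular $P^u\cap P^s=\emptyset$. On $P^u$ define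
\[
\Theta(x,y)=(x',y')=\bigl(y\,|y|^{-1-\rho},\ x\,|y|^{1+\rho}\bigr).
\]
Then $|x'|=|y|^{-\rho}\in(e^{-\mu},e^{\mu})$, $w\circ\Theta=|x||y|^{\rho}=w^\rho<e^{-3\mu}$ and $|y'|=w^\rho|y|<e^\lambda$, so $\Theta(P^u)\subset P^s\cap\{w<e^{-3\mu}\}$. Conversely, a point $(x',y')$ of this open set has the unique preimage $x=y'|x'|^{(1+\rho)/\rho}$, $y=x'|x'|^{-1-1/\rho}$, which lies in $P^u$ because $|y|=|x'|^{-1/\rho}\in(e^{-\lambda},e^\lambda)$, $w<e^{-3\lambda}$ and $|x|=(w/|y|)^\rho<1$. So $\Theta$ is a diffeomorphism onto $P^s\cap\{w<e^{-3\mu}\}$. It commutes with the flow: replacing $(x,y)$ by $(e^{-\mu s}x,e^{\lambda s}y)$ multiplies $x'$ by $e^{-\rho\lambda s}=e^{-\mu s}$ and $y'$ by $e^{-\mu s+(1+\rho)\lambda s}=e^{\lambda s}$.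

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \ang in {0,90,180,270}{
\begin{scope}[rotate=\ang]
\fill[gray!25] plot[domain=1.4:3,samples=15] (\x,{0.6/\x}) -- plot[domain=3:1.4,samples=15] (\x,{-0.6/\x}) -- cycle;
\draw plot[domain=0.2:3,samples=60] (\x,{0.6/\x});
\draw[dashed] (3,-0.2)--(3,0.2);
\end{scope}}
\draw (-3,0)--(3,0) (0,-3)--(0,3);
\draw[->] (1.2,0)--(1,0); \draw[->] (-1.2,0)--(-1,0);
\draw[->] (0,1)--(0,1.2); \draw[->] (0,-1)--(0,-1.2);
\fill (0,0) circle (0.05);
\fill[black!70] (1.7,-0.14) rectangle (1.95,0.14);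
\node at (1.83,-0.65) {$\mathcal R$};
\draw[->,thick] (0.5,2.4) to[bend left=35] node[above right] {$\Theta$} (2.4,0.5);
\draw[->,thick] (-0.5,-2.4) to[bend left=35] node[below left] {$\Theta$} (-2.4,-0.5);
\node at (-0.7,2.6) {$P^u$}; \node at (0.7,-2.6) {$P^u$};
\node at (2.8,-0.6) {$P^s$}; \node at (-2.8,0.6) {$P^s$};
\node at (0.38,0.35) {\scriptsize $++$}; \node at (-0.38,-0.35) {\scriptsize $--$};
\node at (0.38,-0.35) {\scriptsize $o$}; \node at (-0.38,0.35) {\scriptsize $o$};
\end{tikzpicture}
\caption{The cross-shaped neighborhood $P$ of the axes of the linear saddle (not to scale). The map $\Theta$ glues the upper arm into the right arm and the lower arm into the left arm. The axes become a figure eight, the quadrants marked $++$ and $--$ lie inside its two loops, and the two quadrants marked $o$ lie outside. The perturbation pushes points upward in the small rectangle $\mathcal R$.}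
\label{fig:cross}
\end{figure}

Let $U$ be the quotient of $P$ by $z\sim\Theta z$, with projection $\pi$. Since $P^u\cap P^s=\emptyset$, a class is either a point or a pair $\{z,\Theta z\}$ with $z\in P^u$ and $\Theta z\in P^s$.

\begin{lemma}\label{lem:U}
The space $U$ is a smooth Hausdorff surface, $\pi$ is a local diffeomorphism that is injective on $P\setminus P^u$ and on $P\setminus P^s$, and $X$ descends to a smooth vector field on $U$.
\end{lemma}

\begin{proof}
Injectivity follows from the description of the classes. The map $\pi$ is open, because the saturation $O\cup\Theta(O\cap P^u)\cup\Theta^{-1}(O)$ of an open set $O$ is open. The two open sets in \eqref{eq:cover} are disjoint from $P^s$ and from $P^u$ respectively, so $\pi$ restricted to each of them is a chart; the transition map is locally the identity, $\Theta$ or $\Theta^{-1}$, and these maps preserve $X$. A quotient of a Hausdorff space with open projection is Hausdorff if the relation is closed, so it suffices to show that the graph of $\Theta$ is closed in $P\times P$. Let $z_j\in P^u$, $z_j\to z\in P$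 and $\Theta z_j\to z'\in P$. If $z\notin P^u$, then $|y(z_j)|\to e^{-\lambda}$ and $|x(\Theta z_j)|\to e^{\mu}$, which contradicts $z'\in P$. So $z\in P^u$ and $z'=\Theta z$.
\end{proof}

The map $\Theta$ identifies the part of the $y$-axis in $P^u$ with the part of the $x$-axis in $P^s$. So $\{xy=0\}$ is a closed saturated set, and $\Gamma=\pi(\{xy=0\})$ is a closed figure eight, made of $p=\pi(0)$ and two orbits of the flow that tend to $p$ in both time directions.

\subsection*{Coordinates off the figure eight}
For $xy\ne0$ put
\[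
\tau=-\tfrac1\mu\log|x|,\qquad \eta=-\tfrac1\lambda\log|y|,\qquad \omega=-\tfrac1\lambda\log w=\tau+\eta .
\]
In each open quadrant, $(\tau,\omega)$ are coordinates in which
\[
P=\{\omega>3,\ -1<\tau<\omega+1\},\qquad P^u=P\cap\{\tau>\omega-1\},\qquad P^s=P\cap\{\tau<1\},
\]
the flow is $(\tau,\omega)\mapsto(\tau+s,\omega)$, and $\Theta$ acts as $T(\tau,\omega)=(\tau-\omega,\rho\omega)$. The map $T$ is a diffeomorphism of the half-plane $\mathbb H=\mathbb R\times(0,\infty)$, with
\begin{equation}\label{eq:T}
T^j(\tau,\omega)=\Bigl(\tau-\frac{\rho^j-1}{\rho-1}\,\omega,\ \rho^j\omega\Bigr),\qquad j\in\mathbb Z .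
\end{equation}
Since $\Theta$ exchanges the signs of the two coordinates, it preserves the quadrants $(+,+)$ and $(-,-)$ and exchanges $(+,-)$ with $(-,+)$. So $U\setminus\Gamma$ is the disjoint union of the open sets $W_{++}$, $W_{--}$, $W_o$, the images of $(+,+)$, of $(-,-)$ and of the two other quadrants. By \eqref{eq:T}, the function
\[
t=\tau+\frac{\omega}{\rho-1}
\]
is $T$-invariant, and the flow increases it at unit speed. As an invariant angle $a\in\mathbb R/\mathbb Z$ take $a=\frac{\log\omega}{\log\rho}$ in $(+,+)$ and $(-,-)$, $a=\frac{\log\omega}{2\log\rho}$ in $(+,-)$, and $a=\frac{\log\omega}{2\log\rho}+\frac12$ in $(-,+)$. Under $\Theta$ the quantity $\frac{\log\omega}{\log\rho}$ grows by $1$, so $a$ is unchanged modulo $1$ in all four cases. Thus $(a,t)$ is a local diffeomorphism from $W_i$ to $\mathbb R/\mathbb Z\times\mathbb R$ that takes $X$ to $\partial_t$. Since $t>\frac{\omega}{\rho-1}-1$, we have $t\to\infty$ as a point approaches $\Gamma$. Let $t_0=\frac{3\rho}{\rho-1}$.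

\begin{lemma}\label{lem:annuli}
For $i\in\{++,--,o\}$ the map $(a,t)$ is a diffeomorphism from $W_i\cap\{t>t_0\}$ onto $\mathbb R/\mathbb Z\times(t_0,\infty)$. Every point of $W_i\cap\{t>t_0\}$ has a representative in $P$ with $0\le\tau<\omega$ and $\omega>\frac{\rho-1}{\rho}\,t$.
\end{lemma}

\begin{proof}
\emph{Injectivity.} Let two points of $P$ over $W_i$ have the same $(a,t)$. Equality of the angles gives $\tilde\omega=\rho^j\omega$, where we may assume $j\ge0$, and over $W_o$ the integer $j$ is even exactly when the quadrants agree. Equality of $t$ then gives $(\tilde\tau,\tilde\omega)=T^j(\tau,\omega)$. If $j=0$ the points coincide. If $j=1$, then $\tilde\tau>-1$ means $\tau>\omega-1$, so the first point is in $P^u$ and the second is its image under $\Theta$. If $j\ge2$, then $\tilde\tau\le\tau-\omega-\rho\omega<1-\rho\omega<-1$, which is impossible.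

\emph{Surjectivity.} Let $t>t_0$. The values of $\omega$ compatible with a given angle form a sequence $\omega_j=\rho^j\omega_0$, $j\in\mathbb Z$ (with alternating quadrants for $W_o$). Choose $j$ with $\frac{\omega_j}{\rho-1}\le t<\frac{\rho\,\omega_j}{\rho-1}$ and put $\tau=t-\frac{\omega_j}{\rho-1}\in[0,\omega_j)$. Then $\omega_j>\frac{\rho-1}\rho t>3$, so $(\tau,\omega_j)$ lies in $P$. By injectivity it represents the given point.
\end{proof}

\subsection*{Closing up}
The set $U'=\Gamma\cup\{t>t_0\}$ is open in $U$, because $t$ is continuous off $\Gamma$ and tends to $\infty$ at $\Gamma$. Take three copies $\Delta_{++},\Delta_{--},\Delta_o$ of $\mathbb R^2$ with the vector field $\zeta\mapsto\frac12\zeta$, and identify the point $(a,t)$ of $W_i\cap\{t>t_0\}$ with $\zeta=e^{t/2}(\cos2\pi a,\sin2\pi a)\in\Delta_i$. The fields agree, since both increase $t=2\log|\zeta|$ at unit speed and preserve $a$. Call the resulting surface $M$ and the field $X$.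

\begin{lemma}\label{lem:M}
$M$ is diffeomorphic to the sphere.
\end{lemma}

\begin{proof}
\emph{Hausdorff.} As before we check that the graph of the gluing map is closed. Let $z_j\in W_i\cap\{t>t_0\}$ converge to $z$ in $U'$ while the points $\zeta_j$ glued to them converge in $\Delta_i$. Then $t(z_j)$ is bounded, so $z\notin\Gamma$, hence $z\in W_i\cap\{t>t_0\}$, and $\lim\zeta_j$ is the point glued to $z$.

\emph{Compact.} Let $A=\Gamma\cup\{t\ge t_0+1\}\subset U'$, which is closed in $U$, and let $K=\{|x|\le1,\ |y|\le1,\ w\le e^{-7\lambda/2}\}$, a compact subset of $P$. A point with $t\ge t_0+1$ has, by Lemma~\ref{lem:annuli}, a representative with $\tau\ge0$, $\eta>0$ and $\omega>3+\frac{\rho-1}\rho>\frac72$, which lies in $K$. A point of $\Gamma$ also has a representative in $K$, because $\Theta$ pairs $(0,y)$ with $(x',0)$, $|x'|=|y|^{-\rho}$, and one of $|y|,|x'|$ is at most $1$. So $A\subset\pi(K)$ is compact, and $M$ is the union of $A$ and the three closed disks $\{|\zeta|\le e^{(t_0+1)/2}\}$.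

\emph{Topology.} $M$ is connected, since $\Gamma$ is connected and $p$ is in the closure of each $\Delta_i$. The zeros of $X$ are the saddle $p$ and the three sources $0\in\Delta_i$. By the Poincar\'e--Hopf theorem the Euler characteristic is $3-1=2$, and a connected closed surface with Euler characteristic $2$ is a sphere.
\end{proof}

Fix a Riemannian metric on $M$, let $f_0$ be the time-one map of $X$, and let $\mathcal W_i=\Delta_i\setminus\{0\}$, an open set. We have obtained
\[
M=\Gamma\sqcup\{\text{three sources}\}\sqcup\mathcal W_{++}\sqcup\mathcal W_{--}\sqcup\mathcal W_o,\qquad \mathcal W_i\cong\mathbb R/\mathbb Z\times\mathbb R,\qquad f_0(a,t)=(a,t+1).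
\]

\section{The perturbation}\label{sec:perturbation}

\subsection*{Parameters}
Fix an integer $q>2\rho/\theta$. Three more parameters are chosen, in this order. First, $y_0\in(0,e^{-3\mu})$ is so small that $\eta_0=-\frac1\lambda\log\frac{y_0}4$ satisfies
\begin{equation}\label{eq:eta0}
\log\bigl(100\,(2\rho+2)(x+2)^2\bigr)\le\tfrac{\log2}{4}\,x\qquad\text{for all }x\ge\eta_0 .
\end{equation}
Note that $\eta_0>3\rho>12$. Second, $s_0\in(0,\frac14]$ satisfies $e^{-\lambda(4/s_0-2)}\le y_0/8$. Third, $k_0>4/s_0$ is a large integer and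
\[
\mathcal K=\{k_0q^i:\ i\ge0\}.
\]
Each later requirement ``$k_0$ large'' is an inequality in $k$, involving only $r$, $\lambda$ and $y_0$, that holds for all large $k$ and is imposed for all $k\ge k_0$.

\subsection*{The function $\phi$}
The function $\phi=e^{-\lambda H}$ has to vanish outside a small window of phases, so $H\to\infty$ at the ends of the window, and the model asks for $|H'|\le CH^2$ away from the zigzags. The reciprocal of a quadratic polynomial has both properties. Let $\mathcal I=(\frac14,\frac14+s_0)$ be the \emph{window}, and put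
\[
\sigma(\xi)=s-\frac{s^2}{s_0}\quad\text{with } s=\xi-\tfrac14,\qquad \beta=\frac1\sigma\quad\text{on }\mathcal I .
\]
On $\mathcal I$ we have $0<\sigma\le s_0/4$ and $|\sigma'|\le1$, hence $\beta\ge4/s_0\ge16$ and $|\beta'|\le\beta^2$. The $k$-th zigzag is placed where $\beta$ is close to $k$, and the bound on $\beta'$ leaves room of order $k^{-2}$ for it. For $k\in\mathcal K$ let $\xi_k=\frac14+s_k$ be the point with $s_k\in(0,s_0/2)$ and $\sigma(\xi_k)=\frac1k$; it exists because $\frac1k<\frac{s_0}4$. Let $\ell_k=\frac1{8k^2}$, $u_k(\xi)=(\xi-\xi_k)/\ell_k$, and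
\[
V_k=\{0<u_k<\tfrac14\}\ \subset\ I_k=\{|u_k|\le1\}\ \subset\ \tilde I_k=\{|u_k|\le2\}.
\]
We have $\tilde I_k\subset\mathcal I$, since $s_k\ge\frac1k>2\ell_k$ and $s_k+2\ell_k<\frac{s_0}2+\frac{s_0}4$. On $\tilde I_k$ we have $|\sigma-\frac1k|\le2\ell_k=\frac1{4k^2}$, hence
\[
|\beta-k|=\frac{|1-k\sigma|}{\sigma}\le\frac{1/(4k)}{1/k-1/(4k^2)}\le\frac13 .
\]
In particular the intervals $\tilde I_k$ are pairwise disjoint. Let $g_k=\xi_k+\ell_kG_{2^k}(u_k)$, which takes values in $I_k\subset(0,1)$, and let $\kappa\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ on $[-1,1]$, supported in $(-2,2)$, with $|\kappa'|\le2$. Define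
\[
H=\beta+\sum_{k\in\mathcal K}\kappa(u_k)\,(k-g_k-\beta)\ \text{ on }\mathcal I,\qquad \phi=e^{-\lambda H}\ \text{ on }\mathcal I,\qquad \phi=0\ \text{ off }\mathcal I .
\]

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(H1)] $H=k-g_k$ on $I_k$, and $|H-\beta|\le\frac43$ on $\mathcal I$.
\item[(H2)] $|H'|\le3\cdot2^k$ on $V_k$, and $|H'|\le100(H+2)^2$ on $\mathcal I\setminus\bigcup_kV_k$.
\item[(H3)] $\phi$ is $C^r$ on $\mathbb R$ and $0\le\phi\le y_0/8$.
\end{enumerate}
\end{lemma}

\begin{proof}
(H1) At each point at most one term of the sum is nonzero, and $|k-g_k-\beta|\le\frac13+1$ on $\tilde I_k$.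

(H2) On $V_k$ we have $H'=-g_k'=-G_{2^k}'(u_k)$; use (G3). Off $\bigcup_k\tilde I_k$ we have $|H'|=|\beta'|\le\beta^2$. On $\tilde I_k\setminus V_k$ we have $g_k'=0$ by (G3) and $k\le2\beta$, so
\[
|H'|=\bigl|(1-\kappa(u_k))\beta'+\kappa'(u_k)\ell_k^{-1}(k-g_k-\beta)\bigr|\le\beta^2+2\cdot8k^2\cdot\tfrac43\le100\beta^2 ,
\]
and $\beta\le H+2$ by (H1).

(H3) By (H1), $H\ge4/s_0-2$, so $\phi\le y_0/8$ by the choice of $s_0$. Let $\phi_b=e^{-\lambda\beta}$ on $\mathcal I$ and $\phi_b=0$ elsewhere. It is $C^\infty$, being the composition of the polynomial $\sigma$, which is positive exactly on $\mathcal I$, with the smooth function equal to $e^{-\lambda/v}$ for $v>0$ and to $0$ for $v\le0$. Write $\phi=\phi_b+\sum_k\phi_k$, where $\phi_k=e^{-\lambda H}-e^{-\lambda\beta}$ on $\tilde I_k$ and $\phi_k=0$ elsewhere; $\phi_k$ is smooth with support in the interior of $\tilde I_k$. Let $L_k=k^22^k$, and let the constants in $O(\cdot)$ depend on $j$ but not on $k$. For $j\ge1$, on $\tilde I_k$,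
\[
\beta^{(j)}=O(k^{j+1}),\qquad (\kappa(u_k))^{(j)}=O(k^{2j}),\qquad g_k^{(j)}=O\bigl(\ell_k^{1-j}(4\cdot2^k)^j\bigr);
\]
the first bound holds because $\beta^{(j)}$ is a polynomial in $\sigma,\sigma',\sigma''$ divided by $\sigma^{j+1}$. All three are $O(L_k^j)$. As $\kappa(u_k)$ and $k-g_k-\beta$ are bounded, Leibniz' rule gives $H^{(j)}=O(L_k^j)$. The $j$-th derivative of $e^{-\lambda H}$ is $e^{-\lambda H}$ times a linear combination of products $H^{(j_1)}\cdots H^{(j_i)}$ with $j_1+\dots+j_i=j$, and the same holds for $\beta$. On $\tilde I_k$ both $\beta$ and $H$, a convex combination of $\beta$ and $k-g_k$, are at least $k-1$. Hence $\phi_k^{(j)}=O(e^{-\lambda k}L_k^j)$ for all $j\ge0$. If $r=m+\alpha$ is not an integer, apply to $v=\phi_k^{(m)}$ the inequality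
\[
|v(\xi)-v(\tilde\xi)|\le\min\bigl(2\sup|v|,\ \sup|v'|\,|\xi-\tilde\xi|\bigr)\le(2\sup|v|)^{1-\alpha}(\sup|v'|)^\alpha|\xi-\tilde\xi|^\alpha .
\]
In all cases
\begin{equation}\label{eq:Cr}
\|\phi_k\|_{C^r}=O\bigl(e^{-\lambda k}L_k^r\bigr)=O\bigl(k^{2r}e^{-(\lambda-r\log2)k}\bigr).
\end{equation}
This is summable because $\lambda>r\log2$, that is, $c<1/r$, and the space of functions with finite $C^r$ norm is complete.
\end{proof}

\subsection*{The map $f$}
Let $\chi\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ for $|y|\le y_0/2$, supported in $(-y_0,y_0)$, with $|\chi'|\le4/y_0$. The rectangle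
\[
\mathcal R=\{x>0,\ \tfrac14\le\tau\le\tfrac12,\ |y|\le y_0\}
\]
is a compact subset of $P^s$, since $e^{-\mu}<x<1$ and $w\le y_0<e^{-3\lambda}$ on it. Its points with $y\ne0$ have $\omega>\eta>3\rho$, hence $t>t_0$. So $\pi$ embeds a neighborhood of $\mathcal R$ in $M$, and we regard $\mathcal R$ as a subset of $M$. Define
\[
\psi(x,y)=\bigl(x,\ y+\chi(y)\phi(\tau)\bigr)\ \text{ on }\mathcal R,\qquad \psi=\mathrm{id}\ \text{ elsewhere},\qquad f=\psi\circ f_0 .
\]
The formula is $C^r$ on a neighborhood of $\mathcal R$ and reduces to the identity off $\mathcal R$, so $\psi$ is $C^r$. For fixed $x$, the map $y\mapsto y+\chi(y)\phi(\tau)$ fixes $\pm y_0$ and has derivative at least $1-\frac4{y_0}\cdot\frac{y_0}8=\frac12$. So $\psi$ is a bijection preserving $\mathcal R$, with invertible derivative. Its inverse is $C^1$ by the inverse function theorem, and then $C^r$ by the identity $D(\psi^{-1})=(D\psi)^{-1}\circ\psi^{-1}$ and induction on the order. Thus $f$ is a $C^r$ diffeomorphism of $M$.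

The sign $\phi\ge0$ makes the perturbation one-directional: points can pass from $\mathcal W_o$ or $\Gamma$ into $\mathcal W_{++}$, but not back.

\begin{lemma}\label{lem:classify}
An ergodic measure $\nu$ of $f$ is $\delta_p$, or the Dirac mass at a source, or satisfies $\nu(\mathcal W_{++})=1$.
\end{lemma}

\begin{proof}
The parts of $\mathcal R$ with $y>0$, $y=0$, $y<0$ lie in $\mathcal W_{++}$, $\Gamma$, $\mathcal W_o$, and $\psi$ does not decrease $y$. Hence $\mathcal W_{++}$ and $\Gamma\cup\mathcal W_{++}$ are mapped into themselves by $f$ and have measure $0$ or $1$. Let $\nu(\mathcal W_{++})=0$. If $\nu(\Gamma)=1$, almost every orbit stays in $\Gamma$. A point of $\Gamma$ that is moved by $\psi$ enters $\mathcal W_{++}$, so such an orbit is an $f_0$-orbit and converges to $p$; by \eqref{eq:dirac}, $\nu=\delta_p$. If $\nu(\Gamma)=0$ and $\nu$ charges no source, almost every orbit stays in $\mathcal W_{--}\cup\mathcal W_o$. Along such an orbit $f_0$ adds $1$ to $t$, and $\psi$ either fixes the point or moves it within $\mathcal R\cap\{y<0\}$, keeping $\tau$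 and decreasing $|y|$, which increases $\omega$ and $t$. So $t\to\infty$, and no such point is recurrent, a contradiction.
\end{proof}

\section{The return map}\label{sec:return}

It remains to study $f$ on $\mathcal W_{++}\cong\mathbb R/\mathbb Z\times\mathbb R$. The map
\[
\Pi\colon\mathbb H\to\mathcal W_{++},\qquad \Pi(\tau,\omega)=\Bigl(\frac{\log\omega}{\log\rho},\ \tau+\frac\omega{\rho-1}\Bigr)
\]
is a surjective local diffeomorphism whose fibers are the $T$-orbits, and $f_0\Pi(\tau,\omega)=\Pi(\tau+1,\omega)$. If $(\tau,\omega)$ are the coordinates of a point of $P$ in the quadrant $(+,+)$ with $t>t_0$, then $\Pi(\tau,\omega)$ is the image of that point under $\pi$. By \eqref{eq:T}, $T^j$ with $j\ge1$ lowers $\tau$ by at least $\omega$, so $\Pi$ is injective on $\{-1<\tau<2,\ \omega>3\rho\}$. On the image we use the chart $(\xi,\eta)=(\tau,\omega-\tau)$. Inside it consider the \emph{strip}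
\[
\mathcal S=\Pi\bigl(\{0<\tau\le1,\ \omega>3\rho\}\bigr).
\]
The points with $0<\tau\le1$, $\omega>3\rho$ belong to $P$ and have $t>t_0$, so on $\mathcal S$ we have $x=e^{-\mu\xi}$, $y=e^{-\lambda\eta}$ and $\eta>3\rho-1>11$. Moreover $\mathcal R\cap\mathcal W_{++}=\mathcal R\cap\{y>0\}$ is contained in $\mathcal S$ and mapped into itself by $\psi$, so $\psi(\mathcal S)\subset\mathcal S$.

\begin{lemma}\label{lem:return}
Every forward $f$-orbit in $\mathcal W_{++}$ meets $\mathcal S$. For $z=(\xi,\eta)\in\mathcal S$ let $n=n(z)=\lfloor\eta\rfloor+1$. Then $f^iz=f_0^iz\notin\mathcal S$ for $1\le i<n$, and $F(z):=f^nz=(\xi',\eta')\in\mathcal S$ is given by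
\begin{equation}\label{eq:return}
\xi'=n-\eta,\qquad \hat\eta=\rho\xi+(\rho+1)\eta-n,\qquad \hat y=e^{-\lambda\hat\eta},\qquad e^{-\lambda\eta'}=y'=\hat y+\chi(\hat y)\phi(\xi').
\end{equation}
The same formulas, with $n$ fixed, give $f^n$ on a neighborhood of $z$. Finally,
\begin{equation}\label{eq:depths}
\eta<n\le\eta+1,\qquad \rho\eta-1\le\hat\eta\le\rho\eta+\rho .
\end{equation}
\end{lemma}

\begin{proof}
Let $z\in\mathcal W_{++}$. By \eqref{eq:T} it has a preimage $(\tau,\omega)$ under $\Pi$ with $\tau\le0$ and $\omega>3\rho$, and $f_0^iz\in\mathcal S$ for the integer $i\ge1$ with $\tau+i\in(0,1]$. If none of $f_0z,\dots,f_0^iz$ is in $\mathcal R$, then $f^iz=f_0^iz\in\mathcal S$. Otherwise let $f_0^mz$ be the first one in $\mathcal R$; then $f^mz=\psi f_0^mz\in\mathcal S$.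

Now let $z=(\xi,\eta)\in\mathcal S$, $\omega=\xi+\eta$ and $1\le i\le n$. The point $f_0^iz=\Pi(\xi+i,\omega)$ is in $\mathcal S$ if and only if, for some $j\in\mathbb Z$, the number $\tilde\tau=\xi+i-\frac{\rho^j-1}{\rho-1}\omega$ lies in $(0,1]$ and $\rho^j\omega>3\rho$. For $j\le0$ we have $\tilde\tau\ge\xi+i>1$. For $j\ge2$ we have $\tilde\tau\le\xi+i-\omega-\rho\omega=i-\eta-\rho\omega\le1-\rho\omega<0$. For $j=1$ we have $\tilde\tau=i-\eta$, which is in $(0,1]$ exactly for $i=n$. So $f_0^iz\notin\mathcal S$, and in particular $f_0^iz\notin\mathcal R$, for $1\le i<n$, while $f_0^nz=\Pi(n-\eta,\rho\omega)\in\mathcal S$ has phase $\xi'=n-\eta$ and depth $\rho\omega-\xi'=\hat\eta$. Therefore $f^nz=\psi f_0^nz$, which is \eqref{eq:return}; the formula for $y'$ holds for all $\xi'$ and $\hat y$ because $\chi(\hat y)\phi(\xi')=0$ off $\mathcal R$. Since $\mathcal R$ is closed, $f_0^i\tilde z\notin\mathcal R$ for $1\le i<n$ and all $\tilde z$ near $z$, so $f^n=\psi\circ f_0^n$ near $z$. The bounds \eqref{eq:depths} follow from $\hat\eta=\rho\eta+\rho\xi-\xi'$ and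 $\xi,\xi'\in(0,1]$.
\end{proof}

The cutoff $\chi$ was needed only to make $\psi$ a diffeomorphism, and it disappears after finitely many returns.

\begin{lemma}\label{lem:absorb}
Let $\mathcal S_0=\mathcal S\cap\{\eta\ge\eta_0\}=\mathcal S\cap\{y\le y_0/4\}$. Then $F(\mathcal S_0)\subset\mathcal S_0$, and
\begin{equation}\label{eq:nochi}
y'=\hat y+\phi(\xi')\qquad\text{near every point of }\mathcal S_0 .
\end{equation}
If $\nu$ is ergodic and $\nu(\mathcal W_{++})=1$, then $\nu(\mathcal S_0)>0$.
\end{lemma}

\begin{proof}
By \eqref{eq:depths}, $\hat y/y\le e^{-\lambda((\rho-1)\eta-1)}\le2^{-32}\le\frac14$ on $\mathcal S$, so $y'\le\frac y4+\frac{y_0}8$. If $y\le y_0/4$, then $y'\le\frac3{16}y_0$, and $\hat y\le y_0/16$ lies inside the interval where $\chi=1$. The map $y\mapsto\frac y4+\frac{y_0}8$ attracts all points to $y_0/6<y_0/4$, so every $F$-orbit enters $\mathcal S_0$. With Lemma~\ref{lem:return} this gives $\mathcal W_{++}\subset\bigcup_{i\ge0}f^{-i}\mathcal S_0$, hence $\nu(\mathcal S_0)>0$.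
\end{proof}

\section{The trapped horseshoes}\label{sec:horseshoes}

In the model a point is trapped as soon as its phase is in $I_k$. For $F$ the phase and the depth are independent, and the depth determines the next phase. So we ask that both the present and the next phase lie in $I_k$, with return time $k$:
\[
D_k=\{(\xi,\eta):\ \xi\in I_k,\ k-\eta\in I_k\},\qquad k\in\mathcal K .
\]
These sets are compact and pairwise disjoint. On $D_k$ we have $\eta>k-1$, so $D_k\subset\mathcal S_0$ for $k_0$ large, and $n(z)=k$. Use the affine coordinates $(u,v)=(u_k(\xi),u_k(k-\eta))\in[-1,1]^2$ and put $N=2^k$.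

\begin{lemma}\label{lem:trap}
For $k_0$ large, $f^k(D_k)\subset D_k$, and $F_k=f^k|_{D_k}$ has the form
\[
F_k(u,v)=\bigl(v,\ G_N(v)+e(u,v)\bigr),\qquad 0\le e\le\tfrac1{100},\quad |\partial_ue|\le\tfrac1{100},\quad|\partial_ve|\le\tfrac1{100}.
\]
\end{lemma}

\begin{proof}
Let $z=(\xi,\eta)\in D_k$. Then $\xi'=k-\eta\in I_k$, and $H(\xi')=k-g_k(\xi')$ by (H1). Write \eqref{eq:nochi} as $y'=\phi(\xi')(1+e^{-\lambda E})$ with
\[
E=\hat\eta-H(\xi')=(\rho-1)k+\rho\xi-(\rho+1)\xi'+g_k(\xi')\ \ge\ (\rho-1)k-(\rho+1).
\]
Taking logarithms, $k-\eta'=g_k(\xi')+\frac1\lambda\log(1+e^{-\lambda E})$. So the coordinates of $F(z)$ are $u_k(\xi')=v$ and $u_k(k-\eta')=G_N(v)+e$ with $e=\frac1{\lambda\ell_k}\log(1+e^{-\lambda E})$. We have $0\le e\le\frac{8k^2}\lambda e^{-\lambda E}$. Since $\partial_u=\ell_k\partial_\xi$ and $\partial_v=\ell_k\partial_{\xi'}$, also $|\partial_ue|\le\rho e^{-\lambda E}$ and $|\partial_ve|\le(\rho+1+3\cdot2^k)e^{-\lambda E}$. As $\lambda(\rho-1)>3\log2$, the three bounds tend to $0$ as $k\to\infty$. Finally $G_N+e\in[-\frac18,\frac38+\frac1{100}]\subset[-1,1]$.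
\end{proof}

An orbit of $F_k$ is a sequence with $v_{i+1}=G_N(v_i)+e(v_{i-1},v_i)$, the point at time $i$ being $(v_{i-1},v_i)$. The analysis of Example~\ref{ex:two} survives the small term $e$. We use that $|e(u,v)-e(\tilde u,\tilde v)|\le\frac1{100}(|u-\tilde u|+|v-\tilde v|)$.

\begin{lemma}\label{lem:horseshoe}
Among the ergodic $f^k$-invariant probability measures carried by $D_k$, exactly one, $m_k$, has entropy $k\log2$ for $f^k$, and all others have smaller entropy.
\end{lemma}

\begin{proof}
\emph{The sink.} Suppose $v_i\notin\bigcup_jB_j$. By (G2), $v_{i+1}\le-\frac1{16}+\frac1{100}<0$ or $v_{i+1}\ge\frac5{16}>\frac14$. So $G_N(v_{i+1})=-\frac18$ and $v_{i+2}\in J=[-\frac18,-\frac18+\frac1{100}]$. As $G_N=-\frac18$ on $J$, all later terms are in $J$. On $J\times J$ the map is $F_k(u,v)=(v,-\frac18+e(u,v))$. It maps $J\times J$ into itself, and both coordinates of $F_k^2$ are values of $-\frac18+e$, so $F_k^2$ contracts the max-norm by the factor $\frac1{50}$. The unique fixed point $z_*$ of $F_k^2$ in $J\times J$ is fixed by $F_k$ and attracts $J\times J$.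 By \eqref{eq:dirac}, an ergodic measure that charges $\{v\notin\bigcup_jB_j\}$ equals $\delta_{z_*}$ and has entropy $0$.

\emph{The horseshoe.} Every other ergodic measure on $D_k$ is carried by the compact $f^k$-invariant set
\[
\Lambda_k=\bigcap_{i\in\mathbb Z}f^{-ki}\Bigl(D_k\cap\Bigl\{v\in\bigcup\nolimits_jB_j\Bigr\}\Bigr).
\]
The itinerary $(j_i)_{i\in\mathbb Z}$, defined by $v_i\in B_{j_i}$, is a continuous map from $\Lambda_k$ to $\{0,\dots,N-1\}^{\mathbb Z}$, because the $B_j$ are disjoint compact sets, and it takes $f^k$ to the shift. We show that it is bijective. It is then a homeomorphism, and the lemma follows from the uniqueness of the m.m.e.\ of the full shift on $2^k$ symbols.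

\emph{Injectivity.} Let two orbits have the same itinerary, $d_i=v_i-\tilde v_i$ and $d=\sup_i|d_i|\le2$. By (G1), $|d_{i+1}|\ge(3N-\frac1{100})|d_i|-\frac1{100}|d_{i-1}|$. If $d>0$, choose $i$ with $|d_i|\ge\frac9{10}d$; then $|d_{i+1}|\ge5\cdot\frac9{10}d-\frac1{100}d>d$, a contradiction.

\emph{Surjectivity.} Fix a sequence $(j_i)$ and $m\ge1$. Put $v_{-m-1}=0$ and regard $v_{-m}\in B_{j_{-m}}$ as a parameter. Suppose that on a compact interval of parameters $v_l\in B_{j_l}$ for $-m\le l\le i$, and that $v_i$ maps this interval onto $B_{j_i}=[b,b']$. At parameters where $v_i$ equals $b$ and $b'$, the function $G_N(v_i)$ takes the values $-\frac1{16}$ and $\frac5{16}$. So the continuous function $v_{i+1}$ is negative at some parameter $s_1$ and larger than $\frac14$ at some $s_2$, say $s_1<s_2$. Let $s_1'$ be the last parameter in $[s_1,s_2]$ at which $v_{i+1}\le\min B_{j_{i+1}}$, and $s_2'$ the first in $[s_1',s_2]$ at which $v_{i+1}\ge\max B_{j_{i+1}}$. Then $v_{i+1}$ maps $[s_1',s_2']$ onto $B_{j_{i+1}}$. By induction the compact set $\bigcap_{|i|\le m}f^{-ki}(D_k\cap\{v\in B_{j_i}\})$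 is nonempty. These sets decrease with $m$, and a point in their intersection has itinerary $(j_i)$.
\end{proof}

\begin{proposition}\label{prop:trapped}
Let $\nu_k=\frac1k\sum_{i<k}f^i_*m_k$. For $k_0$ large:
\begin{enumerate}
\item[(i)] the $\nu_k$ are pairwise distinct ergodic measures of $f$ with $h(f,\nu_k)=\log2$;
\item[(ii)] every ergodic $\nu\ne\nu_k$ with $\nu(D_k)>0$ has $h(f,\nu)<\log2$;
\item[(iii)] every ergodic $\nu$ with $\nu(D_k)>0$ has $\lambda^+(f,\nu)\le\lambda$;
\item[(iv)] $\nu_k\to\delta_p$ weakly as $k\to\infty$.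
\end{enumerate}
\end{proposition}

\begin{proof}
Let $m$ be an $f^k$-invariant probability measure carried by $D_k$, and $\nu=\frac1k\sum_{i<k}f^i_*m$. Then $\nu$ is $f$-invariant. The measures $f^i_*m$ are conjugate to $m$ under $f^i$, so affinity gives $h(f,\nu)=\frac1kh(f^k,\nu)=\frac1kh(f^k,m)$.

(i) If $f^{-1}A=A$, then $\nu_k(A)=m_k(A)\in\{0,1\}$, so $\nu_k$ is ergodic, and $h(f,\nu_k)=\log2$. By Lemma~\ref{lem:return}, $f^iD_k\cap\mathcal S=\emptyset$ for $0<i<k$. So $\nu_k$ charges $D_k$ and no other $D_{k'}$.

(ii) The sets $f^iD_k$, $0\le i<k$, are pairwise disjoint, since $D_k\cap f^{i}D_k=\emptyset$ for $0<i<k$. Their union is mapped into itself by $f$, so it has full $\nu$-measure, and $\nu(D_k)=\frac1k$. Put $m=k\,\nu|_{D_k}$. It is $f^k$-invariant because $f^kD_k\subset D_k$ and both sets have the same $\nu$-measure, and $\nu=\frac1k\sum_{i<k}f^i_*m$. It is ergodic for $f^k$: if $f^{-k}A=A$, then $\bigcup_{i<k}f^i(A\cap D_k)$ is mapped into itself by $f$ and has $\nu$-measure $m(A)$. Since $\nu\ne\nu_k$, we have $m\ne m_k$, and Lemma~\ref{lem:horseshoe}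 gives $h(f,\nu)<\log2$.

(iii) By Lemma~\ref{lem:trap} and (G3), the operator norm of $DF_k$ for the max-norm in $(u,v)$ is at most $3\cdot2^k+\frac1{50}\le4\cdot2^k$. On the compact set $D_k$ this norm is comparable to the Riemannian one, so $\lambda^+(f,\nu)\le\log2+\frac1k\log4$, which is at most $\lambda$ for $k_0$ large.

(iv) For $(\xi,\eta)\in D_k$ and $0\le i<k$, the point $f^i(\xi,\eta)=\Pi(\xi+i,\xi+\eta)$ is the image under $\pi$ of $(x,y)=(e^{-\mu(\xi+i)},e^{-\lambda(\eta-i)})$, where $\eta>k-1$. For $L\le i\le k-1-L$ this gives $x\le e^{-\mu L}$ and $y\le e^{-\lambda L}$. So the $\nu_k$-measure of a given neighborhood of $p$ is at least $1-2L/k$, with $L$ independent of $k$.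
\end{proof}

\section{Measures that are not trapped}\label{sec:rest}

\begin{proposition}\label{prop:rest}
Let $\gamma=\frac1{2+2\rho^2}$. For $k_0$ large, every ergodic $\nu$ with $\nu(\mathcal W_{++})=1$ and $\nu(D_k)=0$ for all $k\in\mathcal K$ satisfies $\lambda^+(f,\nu)\le(1-\gamma)\log2$, and hence $h(f,\nu)\le(1-\gamma)\log2$.
\end{proposition}

The entropy bound follows from the exponent bound by Lemma~\ref{lem:ruelle}. To bound the exponent, fix $z_0\in\mathcal S_0$ whose orbit avoids $\bigcup_kD_k$. Put $z_l=F^lz_0=(\xi_l,\eta_l)\in\mathcal S_0$, $n_l=n(z_l)$, and, for $l\ge1$, let $A_l=\log\|D_{z_{l-1}}f^{n_{l-1}}\|$, the operator norm being taken for the max-norm in $(\xi,\eta)$. Differentiate \eqref{eq:return} and \eqref{eq:nochi} at $z_{l-1}$ with $n$ fixed and $(\xi',\eta')=(\xi_l,\eta_l)$. From $-\lambda y'\,d\eta'=-\lambda\hat y\,d\hat\eta-\lambda\phi H'\,d\xi'$ we get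
\[
d\xi'=-d\eta,\qquad d\eta'=\frac{\hat y}{y'}\bigl(\rho\,d\xi+(\rho+1)\,d\eta\bigr)-\frac{\phi(\xi')}{y'}H'(\xi')\,d\eta ,
\]
where the last term is absent if $\xi'\notin\mathcal I$, since $\phi=\phi'=0$ there. For $\xi_l\in\mathcal I$ put
\[
d_l=H(\xi_l)-\eta_l,\qquad b_l=\frac{\phi(\xi_l)}{y'}\,|H'(\xi_l)|=e^{-\lambda d_l}|H'(\xi_l)|,
\]
and put $b_l=0$ for $\xi_l\notin\mathcal I$. Here $d_l\ge0$ because $y'\ge\phi(\xi_l)$; it measures how far $z_l$ lies above the graph of $\phi$, and it vanishes in the model. Since $\hat y\le y'$, the norm is at most $\max(1,2\rho+1+b_l)$, so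
\begin{equation}\label{eq:A}
0\le A_l\le\log(2\rho+2)+\log\max(1,b_l).
\end{equation}
The right side depends only on the arrival point $z_l$. It is therefore natural to compare $A_l$ not with the time $n_{l-1}$ just spent but with the time $n_l>\eta_l$ of the next turn; the shift of index will change the total time by a bounded amount. Call $l\ge1$ \emph{good} if $A_l\le\frac{\log2}4n_l$, and \emph{bad} otherwise.

\begin{lemma}\label{lem:good}
If $l$ is bad, then $b_l>1$ and $\xi_l\in V_k$ for some $k\in\mathcal K$.
\end{lemma}

\begin{proof}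
By \eqref{eq:A}, \eqref{eq:eta0} and $n_l>\eta_l\ge\eta_0$, the index $l$ is good whenever $b_l\le100(\eta_l+2)^2$. In particular it is good if $b_l\le1$ or $\xi_l\notin\mathcal I$. Let $\xi_l\in\mathcal I\setminus\bigcup_kV_k$ and $H=H(\xi_l)\ge\eta_l$. The function $x\mapsto(x+2)^2e^{-\lambda x}$ decreases for $x\ge2/\lambda$, and $\eta_l>12>2/\lambda$. With (H2), $b_l\le100(H+2)^2e^{-\lambda H}e^{\lambda\eta_l}\le100(\eta_l+2)^2$.
\end{proof}

In the situation of the lemma we say that $l$ is \emph{bad at $k$}. The next lemma bounds the stretching at a bad index and locates the depths $\eta_l$ and $\eta_{l-1}$. The orbit must arrive low enough to feel the zigzag, which gives the lower bounds, and high enough to escape $D_k$, which gives the upper bound on $\eta_{l-1}$. Put $C_1=\log(12\rho+12)$ and $C_2=1+\frac{\log3}\lambda$.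

\begin{lemma}\label{lem:bad}
If $l\ge1$ is bad at $k$, then
\begin{enumerate}
\item[(B1)] $A_l\le C_1+n_l\log2$;
\item[(B2)] $\theta k-C_2\le\eta_l\le k$;
\item[(B3)] $\dfrac{\theta k-C_2}\rho-1\le\eta_{l-1}\le\dfrac{k+1+\frac4\lambda\log k}\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $H=H(\xi_l)=k-g_k(\xi_l)\in[k-1,k]$ and $d=d_l$. By (H2), $1<b_l\le3\cdot2^ke^{-\lambda d}$.

(B1) We have $k\le H+1=\eta_l+d+1$. So \eqref{eq:A} gives $A_l\le\log(3(2\rho+2))+(\eta_l+1)\log2-(\lambda-\log2)d$, and $\lambda>\log2$, $\eta_l<n_l$.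

(B2) From $b_l>1$ we get $\lambda d<k\log2+\log3$, so $d<ck+\frac{\log3}\lambda\le\frac kr+\frac{\log3}\lambda$. Hence $\eta_l=H-d\ge k-1-\frac kr-\frac{\log3}\lambda=\theta k-C_2$. Also $\eta_l\le H\le k$.

(B3) Since $z_l\notin D_k$ and $\xi_l\in I_k$, the number $k-\eta_l=g_k(\xi_l)+d$ is not in $I_k$. As $g_k-\xi_k\in[-\frac18\ell_k,\frac38\ell_k]$ and $d\ge0$, this forces $d>\frac58\ell_k>\frac1{16k^2}$. Let $\hat y,\hat\eta$ be the quantities \eqref{eq:return} at $z_{l-1}$. By \eqref{eq:nochi}, $\hat y/\phi(\xi_l)=e^{\lambda d}-1>\frac\lambda{16k^2}\ge k^{-4}$, where we used $\lambda>\frac12$ and $k\ge16$. Thus $\hat\eta<H+\frac4\lambda\log k\le k+\frac4\lambda\log k$. On the other hand $\hat y\le y'$ gives $\hat\eta\ge\eta_l\ge\theta k-C_2$. Now apply \eqref{eq:depths} at $z_{l-1}$.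
\end{proof}

By (B1) a bad index may stretch slightly more than a horseshoe does, and an orbit with only bad indices would have no bound below $\log2$. This is excluded by the choices of $\rho$ and $q$, which enter here: (B2) confines the depth at a bad index to a window below some element of $\mathcal K$, and (B3) puts the previous depth in a gap between two such windows. The hypothesis $r>1$ is what makes $\theta$ positive, so that such gaps exist.

\begin{lemma}\label{lem:consecutive}
For $k_0$ large, two consecutive indices are never both bad.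
\end{lemma}

\begin{proof}
Let $l-1\ge1$ be bad at $k'$ and $l$ bad at $k$. By (B2) for $l-1$, $\theta k'-C_2\le\eta_{l-1}\le k'$. Combine the left inequality with the upper bound in (B3) and $\rho\theta=4$:
\[
k'\le\frac{C_2}\theta+\frac{k+1+\frac4\lambda\log k}4\le\frac k2<k
\]
for $k_0$ large. Combine the right inequality with the lower bound in (B3): $\theta k\le\rho k'+\rho+C_2\le2\rho k'$ for $k_0$ large, so $k\le\frac{2\rho}\theta k'<qk'$. But elements $k'<k$ of $\mathcal K$ satisfy $k\ge qk'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rest}]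
Let $l\ge2$ be bad at $k$, so that $l-1$ is good. For $k_0$ large, (B3) gives $n_{l-1}>\eta_{l-1}\ge\frac{\theta k}{2\rho}$, and $C_1\le\frac{\log2}4\cdot\frac{\theta k}{2\rho}\le\frac{\log2}4n_{l-1}$. By (B2), $n_l\le k+1\le2k\le\frac{4\rho}\theta n_{l-1}=\rho^2n_{l-1}$, so $\gamma(n_{l-1}+n_l)\le\frac12n_{l-1}$. With (B1),
\[
A_{l-1}+A_l\le\bigl(\tfrac14n_{l-1}+\tfrac14n_{l-1}+n_l\bigr)\log2\le(1-\gamma)(n_{l-1}+n_l)\log2 .
\]
Pair each bad $l\ge2$ with $l-1$; the pairs are disjoint by Lemma~\ref{lem:consecutive}. An unpaired good index satisfies $A_l\le(1-\gamma)n_l\log2$ because $\frac14\le1-\gamma$. The only other possible unpaired index is $l=1$. Hence, for all $i\ge1$,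
\begin{equation}\label{eq:sum}
\sum_{l=1}^iA_l\le A_1+(1-\gamma)\log2\sum_{l=1}^in_l .
\end{equation}

Now let $\nu$ be as in the proposition. By Lemma~\ref{lem:absorb} there is $\eta_1$ such that $Y=\mathcal S_0\cap\{\eta\le\eta_1\}$ has positive measure. Choose $z_0\in Y$ whose orbit avoids $\bigcup_kD_k$, returns to $Y$ infinitely often, and satisfies $\frac1j\log\|D_{z_0}f^j\|\to\lambda^+(f,\nu)$. The closure $[0,1]\times[\eta_0,\eta_1]$ of $Y$ is a compact subset of the chart domain, since $\eta_0>3\rho$, so on $Y$ the max-norm in $(\xi,\eta)$ is comparable to the Riemannian norm. Let $i\to\infty$ along the indices with $z_i\in Y$, and let $j_i=n_0+\dots+n_{i-1}$, so that $z_i=f^{j_i}z_0$. Then $n_i\le\eta_1+1$ and $\sum_{l=1}^in_l=j_i-n_0+n_i=j_i+O(1)$. The chain rule and \eqref{eq:sum} give $\log\|D_{z_0}f^{j_i}\|\le O(1)+(1-\gamma)j_i\log2$. Divide by $j_i\to\infty$.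
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The sphere}
By Lemma~\ref{lem:classify}, an ergodic measure $\nu$ of $f$ is of one of three types: a Dirac mass at $p$ or at a source, a measure that charges some $D_k$, or a measure as in Proposition~\ref{prop:rest}. The first type has entropy $0$ and the third has entropy at most $(1-\gamma)\log2$. By Proposition~\ref{prop:trapped}, the second type has entropy at most $\log2$, with equality exactly for the $\nu_k$. The variational principle gives $h_{\mathrm{top}}(f)=\log2$, and (b) and (c) follow, using Proposition~\ref{prop:trapped}(i) and (iv).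

Near $p$ and near the sources $f=f_0$. So $D_pf=\mathrm{diag}(e^{-\mu},e^\lambda)$, whence $\lambda^+(f)\ge\lambda^+(f,\delta_p)=\lambda$ and $\lambda^+(f^{-1})\ge\mu>\lambda$. At a source the top exponent is $\frac12<\log2<\lambda$. For the second type it is at most $\lambda$ by Proposition~\ref{prop:trapped}(iii), and for the third type it is less than $\log2$. By Lemma~\ref{lem:maxexp}, $\lambda^+(f)\le\lambda$. Thus $\lambda_{\min}(f)=\lambda^+(f)=\lambda=(\log2)/c$, which proves (a).

\subsection*{Arbitrary surfaces}
We replace the source in $\Delta_{--}$ by a gradient flow on $\Sigma$ minus a disk. Let $\Phi$ be a Morse function on $\Sigma$ and $z^*$ a local maximum. By the Morse lemma, a level set of $\Phi$ slightly below $\Phi(z^*)$ has a component $\mathcal C$ that is a circle bounding an open disk $\mathsf D\ni z^*$ on which $\Phi$ is larger than on $\mathcal C$, with no critical point on $\mathcal C$. Let $Y=\epsilon\nabla\Phi$, with $\epsilon>0$ so small that the eigenvalues of the linearization of $Y$ at each of the finitely many critical points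 have modulus at most $\frac12$. The field $Y$ is transverse to $\mathcal C$, and each orbit meets $\mathcal C$ at most once because $\Phi$ increases strictly along nonconstant orbits. So the flow of $Y$ defines a collar $\mathbb R/\mathbb Z\times(-1,1)\ni(a,s)$ of $\mathcal C=\{s=0\}$ in which $Y=\partial_s$, and $s>0$ exactly on the part inside $\mathsf D$.

Let $\Sigma_0=(\Sigma\setminus\mathsf D)\cup\{0<s<1\}$, an open subset of $\Sigma$, and let $M_0$ be $M$ without the closed disk $\{|\zeta|\le e^{t_0/2}\}\subset\Delta_{--}$. Glue $(a,s)\in\Sigma_0$, $0<s<1$, to $(a,t_0+s)\in\mathcal W_{--}$; the fields $Y$ and $X$ agree. The result $M'$ is Hausdorff, since a sequence in the overlap with $s\to0$ has no limit in $M_0$ and one with $s\to1$ has no limit in $\Sigma_0$. Cutting along $s=\frac12$ shows $M'$ as the union of $\Sigma$ minus an open disk and the sphere $M$ minus an open disk. So $M'$ is the connected sum of $\Sigma$ and a sphere, which is diffeomorphic to $\Sigma$.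

Define $f_0$, $\psi$ and $f$ on $M'$ as before; $\psi$ is the identity on $\Sigma_0$ and on $\mathcal W'=\mathcal W_{--}\cap\{t>t_0\}$. The set $\mathcal W'$ is mapped into itself by $f$, and there $f$ adds $1$ to $t$. A point of $\Sigma\setminus\mathsf D$ whose orbit enters $\mathcal W'$ is not recurrent, because its orbit eventually stays in the closed set $\Gamma\cup\{t\ge t_0+1\}$, which is disjoint from $\Sigma\setminus\mathsf D$. A point whose orbit stays in $\Sigma\setminus\mathsf D$ is recurrent only if it is a critical point, because otherwise $\Phi$ increases strictly along the orbit. So Lemma~\ref{lem:classify} holds on $M'$ with $\mathcal W'$ in place of $\mathcal W_{--}$ and with the Dirac masses at the critical points in $\Sigma\setminus\mathsf D$ in place of the Dirac mass at the removed source. These have entropy $0$ and top exponent at most $\frac12<\lambda$. Sections~\ref{sec:return}--\ref{sec:rest} concern only $\mathcal W_{++}$ and a neighborhood of $p$, which have not changed, and Section~\ref{sec:tools} applies to any closed surface. The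 argument given for the sphere now proves (a), (b) and (c) on $M'\cong\Sigma$. \qed

\begin{remark}
The strict inequality $c<1/r$ is needed in \eqref{eq:Cr}: for $c=1/r$ that bound on $\|\phi_k\|_{C^r}$ is $O(k^{2r})$ and does not tend to zero. The borderline case $h_{\mathrm{top}}(f)=\lambda_{\min}(f)/r$ is not part of the conjecture and is not settled here.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BCS}
J\'er\^ome Buzzi, Sylvain Crovisier and Omri Sarig,
\emph{Measures of maximal entropy for surface diffeomorphisms},
arXiv:1811.02240 (2018).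

\end{thebibliography}
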